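\title{Positivity of the limiting variance of the number of excursion and level set components of Gaussian fields}

\begin{abstract}
Let $f$ be a stationary centered Gaussian field on $\mathbb{R}^d$ with $C^3$ paths and integrable covariance. Under mild non-degeneracy assumptions, the number of connected components of an excursion set or a level set of $f$ inside the box $[-R,R]^d$ is known to have variance $\sigma^2R^d+o(R^d)$ for some $\sigma^2\ge0$. We prove that $\sigma^2>0$ for every such field, every level and every dimension. More generally, the variance is at least $cR^d$, locally uniformly in the level, as soon as the spectral measure dominates a multiple of Lebesgue measure on some ball. A change of measure reduces the problem to finding one localized deterministic perturbation of $f$ that changes the expected count. In dimension one a small perturbation does this, by an explicit computation. In higher dimensions we use a plane wave of large amplitude with a slowly varying envelope, which destroys almost all components in a large box and changes little outside it.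
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $f:\mathbb{R}^d\to\mathbb{R}$ be a stationary centered Gaussian field with covariance kernel $K(x)=\mathbb{E}[f(0)f(x)]$. Consider the following hypotheses.
\begin{itemize}
\item[(i)] $f$ is almost surely $C^3$.
\item[(ii)] $K(x)\to0$ as $|x|\to\infty$.
\item[(iii)] The Gaussian vector $(f(0),\nabla f(0),\nabla^2f(0))$ is non-degenerate, the Hessian being counted through its independent entries.
\item[(iv)] For every $x\ne0$ the Gaussian vector $(f(0),f(x),\nabla f(0),\nabla f(x))$ is non-degenerate.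
\end{itemize}
Fix a level $\ell\in\mathbb{R}$ and let $\Lambda_R=[-R,R]^d$. Let $N_{ES}(R)$ be the number of connected components of the excursion set $\{f\ge\ell\}$ that meet $\Lambda_R$ but not its boundary, and let $N_{LS}(R)$ be the number of connected components of the level set $\{f=\ell\}$ that are contained in $\Lambda_R$. It is known that, if (i)--(iv) hold and $K\in L^1(\mathbb{R}^d)$, then for each $\star\in\{ES,LS\}$ and $\ell\in\mathbb{R}$ there is a constant $\sigma^2=\sigma^2(f,\ell,\star)\in[0,\infty)$ with
\begin{equation}\label{eq:limit}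
\operatorname{Var}[N_\star(R)]=\sigma^2R^d+o(R^d),\qquad R\to\infty .
\end{equation}
It is also known that $\sigma^2>0$ for a restricted class of such fields, which includes the Bargmann--Fock field. Beliaev, McAuley and Muirhead \cite{BMM} ask whether $\sigma^2>0$ in general. Only in that case does \eqref{eq:limit} identify the order of the fluctuations of $N_\star(R)$.

\subsection{Results}
The answer is yes.

\begin{theorem}\label{thm:main}
Let $d\ge1$, and assume \textup{(i)--(iv)} and $K\in L^1(\mathbb{R}^d)$. Then $\sigma^2(f,\ell,\star)>0$ for all $\ell\in\mathbb{R}$ and $\star\in\{ES,LS\}$.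
\end{theorem}

We deduce this from a lower bound that holds under a weaker, purely spectral assumption. If $f$ has continuous paths then $K$ is continuous, and Bochner's theorem gives a finite symmetric measure $\mu$, the \emph{spectral measure}, with $K(x)=\int e^{i\lambda\cdot x}\,d\mu(\lambda)$.

\begin{theorem}\label{thm:strong}
Let $f$ be a stationary centered Gaussian field on $\mathbb{R}^d$, almost surely $C^3$, such that
\begin{itemize}
\item[\textup{(S)}] there are $\delta>0$ and a non-empty open ball $B_0$ on which $\mu\ge\delta\,\mathrm{Leb}$.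
\end{itemize}
Then for every $\ell_0<\infty$ there are $c>0$ and $R_0<\infty$ such that $\operatorname{Var}[N_\star(R)]\ge cR^d$ for all $R\ge R_0$, $|\ell|\le\ell_0$ and $\star\in\{ES,LS\}$.
\end{theorem}

Theorem~\ref{thm:strong} assumes neither (ii)--(iv) nor $K\in L^1$. The mean of $N_\star(R)$ will be seen to be finite; the variance is allowed to be $+\infty$, in which case there is nothing to prove.

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:strong}]
Let $\rho(\lambda)=(2\pi)^{-d}\int K(x)e^{-i\lambda\cdot x}\,dx$, a continuous function because $K\in L^1$. For a Schwartz function $\phi$ put $\tilde\phi(\lambda)=\int\phi(x)e^{i\lambda\cdot x}\,dx$. By Fubini's theorem and Fourier inversion, both $\int\tilde\phi\,d\mu$ and $\int\tilde\phi\,\rho\,d\lambda$ equal $\int K\phi\,dx$. Every Schwartz function is of the form $\tilde\phi$, so $d\mu=\rho\,d\lambda$ and $\rho\ge0$. Since $\int\rho\,d\lambda=K(0)>0$ by (iii), the continuous function $\rho$ is bounded below by some $\delta>0$ on some ball. Thus (S) holds, and $\sigma^2=\lim R^{-d}\operatorname{Var}[N_\star(R)]\ge c>0$.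
\end{proof}

\subsection{Why positivity needs a proof}
Heuristically, $N_\star(R)$ is a sum of about $R^d$ weakly dependent local contributions, and $\sigma^2$ is the sum of their covariances. One expects it to be positive, since $f$ has fresh randomness in every region of space. But covariances of both signs can cancel. For the simplest additive functional,
\[
(2R)^{-d}\operatorname{Var}\Big[\int_{\Lambda_R}f\,dx\Big]=\int K(x)\,\frac{|\Lambda_R\cap(\Lambda_R+x)|}{(2R)^d}\,dx\ \longrightarrow\ \int K\,dx=(2\pi)^d\rho(0)
\]
by dominated convergence, and the limit is $0$ whenever the spectral density vanishes at the origin. For the component count itself, rigidity does occur when the spectrum is thin.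

\begin{example}\label{ex:cos}
Let $d=1$ and $f(x)=a\cos x+b\sin x$ with $a,b$ independent standard Gaussians. Then $K(x)=\cos x$, and $\mu$ consists of two atoms. The zeros of $f$ form a progression of step $\pi$, so at $\ell=0$ the count $N_{LS}(R)$ takes only the values $\lfloor 2R/\pi\rfloor$ and $\lfloor2R/\pi\rfloor+1$, and its variance is at most $1/4$. Hence some spectral condition is needed in Theorem~\ref{thm:strong}. This field violates (ii), (iii) (as $f''=-f$) and (iv) (as $f(2\pi)=f(0)$), so it does not bear on Theorem~\ref{thm:main}.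
\end{example}

\subsection{The method}
If a functional $N(f)$ had small variance, its mean could not change much when the law of $f$ is replaced by a nearby law. Assumption (S) provides many nearby laws: those of $f+\psi$, where $\psi$ is a deterministic function with frequencies in $\pm B_0$. Section~\ref{sec:measure} makes this quantitative: if one localized $\psi$ moves the mean of $N_\star(R)$ by at least $\kappa>0$, in the same direction, wherever in the bulk of $\Lambda_R$ it is placed, then $\operatorname{Var}[N_\star(R)]\ge cR^d$. The problem becomes to find $\psi$.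

For $d=1$ the count is essentially a number of zeros, its mean is given by the Kac--Rice formula, and a small $\psi$ works (Section~\ref{sec:one}). This case shows the whole mechanism by a hand computation. For $d\ge2$ the number of components is not a local functional, we have no formula for its mean, and the effect of a small $\psi$ is out of reach. We take $\psi$ large instead, so that the sign of its effect is evident: a plane wave of large amplitude forces the level set to follow parallel hyperplanes, which leaves no room for bounded components (Section~\ref{sec:wave}). The wave must then be localized (Section~\ref{sec:envelope}), and its tail must be shown to do little harm (Section~\ref{sec:stability}). Section~\ref{sec:proof} collects the estimates.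

\section{Preliminaries}\label{sec:prelim}

From now on $f$ satisfies the assumptions of Theorem~\ref{thm:strong}, $\ell_0$ is fixed and $|\ell|\le\ell_0$. Choose $\lambda_0\in B_0$ with all coordinates non-zero, and $0<\eta<|\lambda_0|$ with $B(\lambda_0,\eta)\subset B_0$. By the symmetry of $\mu$,
\[
\mu\ge\delta\,\mathrm{Leb}\quad\text{on}\quad S=B(\lambda_0,\eta)\cup B(-\lambda_0,\eta),
\]
and $0\notin S$. For $d\ge2$ one pair $(\lambda_0,\eta)$ is fixed once and for all; for $d=1$ it will be chosen according to the level.

A \emph{box} is a product $D=\prod_i[a_i,b_i]$ with $a_i<b_i$. It is the disjoint union of its \emph{open faces}, the products in which each factor is $\{a_i\}$, $\{b_i\}$ (a \emph{frozen} coordinate) or $(a_i,b_i)$ (a \emph{free} coordinate). The interior $D^\circ$ is the face of dimension $d$, and the vertices are the faces of dimension $0$. For a face $\Phi$, $\operatorname{lin}\Phi$ is the span of the free coordinate vectors, and $\nabla_\Phi$, $\nabla^2_\Phi$ are the gradient and Hessian in the free coordinates.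

\subsection{The field and its derivatives at a point}
An almost sure limit of centered Gaussian variables is Gaussian, and the convergence holds in $L^2$. So the derivatives of $f$ are jointly Gaussian with $f$, and the law of the jet $\xi(x)=(f,\nabla f,\nabla^2f)(x)$ does not depend on $x$. The map $f(x)\mapsto e^{i\lambda\cdot x}$ extends to an isometry into $L^2(\mu)$, and applying it to difference quotients shows that it sends $b\cdot\nabla f(0)$ to $ib\cdot\lambda$. Hence for $(a,b)\in\mathbb{R}^{1+d}\setminus\{0\}$,
\[
\operatorname{Var}\big(af(0)+b\cdot\nabla f(0)\big)=\int|a+ib\cdot\lambda|^2\,d\mu\ge\delta\int_S|a+ib\cdot\lambda|^2\,d\lambda>0 .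
\]
So $(f,\nabla f)(x)$ is non-degenerate. This is the only non-degeneracy that we need.

\begin{lemma}\label{lem:regression}
Let $L:\mathbb{R}^{1+d}\to\mathbb{R}^n$ be linear and onto, and let $V=L(f,\nabla f)(x)$. There are $c,C>0$, depending only on $L$ and the law of $f$, such that the density of $V$ satisfies $p_V(y)\le Ce^{-c|y|^2}$ and
\[
\mathbb{E}\big[(A+|\xi(x)|)^j\,\big|\,V=y\big]\le C(1+A+|y|)^j\qquad(y\in\mathbb{R}^n,\ A\ge0,\ 0\le j\le d).
\]
\end{lemma}

\begin{proof}
$V$ is centered and non-degenerate, which gives the first bound. By Gaussian regression $\xi(x)=BV+\xi'$ with $B$ a fixed matrix and $\xi'$ a centered Gaussian vector independent of $V$. So the conditional expectation is $\mathbb{E}[(A+|By+\xi'|)^j]$, and $\xi'$ has finite moments.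
\end{proof}

Only finitely many maps $L$ occur below, so $c$ and $C$ may be taken the same for all of them.

\subsection{Zeros of Gaussian vector fields}
We use two standard facts, one for as many equations as unknowns and one for more equations than unknowns.

\begin{lemma}[Kac--Rice]\label{lem:KR}
Let $I$ be a compact subset of an $n$-dimensional affine space, $n\ge1$. Let $X$ be a Gaussian field with $C^2$ paths from a neighborhood of $I$ to $\mathbb{R}^n$, with continuous mean and covariance and with $X(x)$ non-degenerate for all $x$.
\begin{itemize}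
\item[\textup{(a)}] Almost surely no $x\in I$ satisfies $X(x)=0$ and $\det\nabla X(x)=0$.
\item[\textup{(b)}] $\mathbb{E}\,\#\{x\in I:X(x)=0\}=\int_I\mathbb{E}\big[|\det\nabla X(x)|\,\big|\,X(x)=0\big]\,p_{X(x)}(0)\,dx$.
\item[\textup{(c)}] If $Y$ is a continuous real field jointly Gaussian with $X$, then
\[
\mathbb{E}\,\#\{x\in I:X(x)=0,\ |Y(x)|\le1\}\le\int_I\mathbb{E}\big[|\det\nabla X(x)|\,1_{|Y(x)|\le1}\,\big|\,X(x)=0\big]\,p_{X(x)}(0)\,dx .
\]
\end{itemize}
\end{lemma}

Parts (a) and (b) are \cite[Prop.~6.5]{AW} and \cite[Thm~6.2]{AW}. For (c), apply the weighted formula \cite[Thm~6.4]{AW} with bounded continuous weights $\phi_k(Y)$, where $\phi_k\downarrow1_{[-1,1]}$. The left side of (c) is at most the expected weighted count, and the integrals converge by dominated convergence. We call the integrands in (b) and (c) \emph{intensities}.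

\begin{lemma}\label{lem:over}
Let $I$ be a box in an $n$-dimensional affine space, $n\ge0$, and let $X$ be a Gaussian field with $C^1$ paths on a neighborhood of $I$ and values in $\mathbb{R}^{n'}$, $n'>n$. If the densities of $X(x)$, $x\in I$, are uniformly bounded, then almost surely $X$ has no zero in $I$.
\end{lemma}

\begin{proof}
Cover $I$ by $O(\varepsilon^{-n})$ balls of radius $\varepsilon$ with centers in $I$. On the event that $X$ is $A$-Lipschitz on $I$, a zero in one of the balls forces $|X|\le A\varepsilon$ at its center, which has probability at most $C(A\varepsilon)^{n'}$. The sum over the balls is $O(\varepsilon^{n'-n})$. Let $\varepsilon\to0$, then $A\to\infty$.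
\end{proof}

The density assumption holds whenever $X(x)$ is non-degenerate with covariance continuous in $x$, since $I$ is compact.

\subsection{The counting functional}
For a bounded open set $O$ and $h\in C(\mathbb{R}^d)$, let $N_{ES}(O;h)$ and $N_{LS}(O;h)$ be the numbers of components of $\{h\ge0\}$ and of $\{h=0\}$ in $\mathbb{R}^d$ that are contained in $O$. Such components are compact. The counts are superadditive: if $O_1,\dots,O_n$ are disjoint open subsets of $O$, then $\sum_iN_\star(O_i;h)\le N_\star(O;h)$.

\begin{lemma}\label{lem:functional}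
\textup{(a)} For every box $D$ the map $h\mapsto N_\star(D^\circ;h)$ is Borel on $C(\mathbb{R}^d)$.
\textup{(b)} Almost surely $N_\star(R)=N_\star(\Lambda_R^\circ;f-\ell)$.
\end{lemma}

\begin{proof}
(a) Let $E=\{h\ge0\}$ or $\{h=0\}$ and $F=E\cap D$. Recall that in a compact metric space each component is the intersection of the clopen sets containing it. A component of $E$ contained in $D^\circ$ is a component of $F$ that avoids $\partial D$. Conversely, let $A$ be a component of $F$ that avoids $\partial D$. By compactness of $F\cap\partial D$, some clopen subset $F'\supset A$ of $F$ avoids $\partial D$. Then $F'$ is clopen in $E$ as well, so the component of $E$ containing $A$ lies in $F'\subset F$ and equals $A$. It follows that $N_\star(D^\circ;h)\ge n$ if and only if $F$ has $n$ disjoint non-empty clopen subsets $F_1,\dots,F_n$ that avoid $\partial D$. This holds if and only if there are disjoint sets $A_1,\dots,A_n\subset D^\circ$, each a finite union of closed dyadic cubes, with $F\cap A_i\ne\emptyset$ and $F\cap\partial A_i=\emptyset$. Indeed, given the $A_i$, take $F_i=F\cap A_i$.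 Given the $F_i$, each is at positive distance from $F\setminus F_i$ and from $\partial D$; let $A_i$ be the union of the cubes of side $2^{-j}$ that meet $F_i$, with $j$ large. The conditions on $A_i$ read $\max_{A_i}h\ge0>\max_{\partial A_i}h$ for $ES$ and $\min_{A_i}|h|=0<\min_{\partial A_i}|h|$ for $LS$. They are Borel in $h$, and there are countably many choices of $(A_i)$.

(b) For $ES$ there is nothing to prove, since a connected set that meets $\Lambda_R$ but not $\partial\Lambda_R$ lies in $\Lambda_R^\circ$. For $LS$, apply Lemma~\ref{lem:over} to $(f-\ell,\nabla f)$ on $\Lambda_R$ and to $(f-\ell,\nabla_\Phi f)$ on the closure of each face $\Phi$. Almost surely, $\nabla f\ne0$ on $\{f=\ell\}\cap\Lambda_R$, $f\ne\ell$ at the vertices, and $\nabla_\Phi f\neq0$ on $\{f=\ell\}\cap\Phi$ when $\dim\Phi\ge1$. Suppose a component contained in $\Lambda_R$ contains a point $x$ of a face $\Phi\subset\partial\Lambda_R$. Then $\dim\Phi\ge1$. Near $x$ the component is a hypersurface with normal $\nabla f(x)$, and a frozen coordinate $x_j$ of $\Phi$ is extremal on it at $x$. So $\nabla f(x)$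 is parallel to $e_j\perp\operatorname{lin}\Phi$, and $\nabla_\Phi f(x)=0$, a contradiction.
\end{proof}

\section{A variance bound by change of measure}\label{sec:measure}

If $L\ge0$ is a random variable with $\mathbb{E}L=1$ and $N\in L^2$, then $\mathbb{E}[NL]-\mathbb{E}[N]=\operatorname{Cov}(N,L)$, so by the Cauchy--Schwarz inequality
\[
\operatorname{Var}N\ge\frac{(\mathbb{E}[NL]-\mathbb{E}[N])^2}{\operatorname{Var}L}.
\]
This is the Chapman--Robbins bound. We take for $L$ the likelihood ratio of a shift $f\mapsto f+\psi$. A single localized shift gives a lower bound of order $1$. To gain the factor $R^d$ we use the translates $\psi_z$, $z\in\mathbb{Z}^d$, and add their \emph{likelihood ratios}, which are almost uncorrelated. (Adding the shifts themselves would put a quantity that can be as large as $e^{cR^d}$ in the denominator.)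

Call $\psi$ \emph{admissible} if $\psi(x)=\int_Se^{i\lambda\cdot x}g(\lambda)\,d\lambda$ with $g\in L^1\cap L^2$ supported in $S$ and $g(-\lambda)=\overline{g(\lambda)}$. Such a $\psi$ is real, smooth and square integrable. For $z\in\mathbb{Z}^d$ put $\psi_z=\psi(\cdot-z)$ and
\begin{equation}\label{eq:az}
a_z=\frac1{\delta(2\pi)^d}\int\psi(x)\psi(x-z)\,dx=\frac1\delta\int_S|g(\lambda)|^2e^{i\lambda\cdot z}\,d\lambda ,
\end{equation}
where the second equality is Plancherel's theorem.

The Cameron--Martin likelihood ratio of the shift by $\psi_z$ is $\exp(Y_z-\frac12\operatorname{Var}Y_z)$, where $Y_z$ is the linear functional of $f$ with $\mathbb{E}[Y_zf(x)]=\psi_z(x)$. The covariances of the $Y_z$ depend on $\mu$, about which we only know a lower bound, so their decay is unclear. We therefore add independent noise to the $Y_z$ to make the covariances equal to the explicit numbers $a_{z-y}$.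

\begin{lemma}\label{lem:CM}
Let $\psi$ be admissible. On an extension of the probability space there are centered variables $(X_z)_{z\in\mathbb{Z}^d}$, jointly Gaussian with $f$, such that $\mathbb{E}[X_zf(x)]=\psi_z(x)$ and $\mathbb{E}[X_zX_y]=a_{z-y}$. The variables $L_z=e^{X_z-a_0/2}$ satisfy
\[
\mathbb{E}[\Psi(f)L_z]=\mathbb{E}[\Psi(f+\psi_z)]\quad\text{for Borel }\Psi:C(\mathbb{R}^d)\to[0,\infty],\qquad\mathbb{E}[L_zL_y]=e^{a_{z-y}} .
\]
In particular the laws of $f$ and $f+\psi$ have the same null sets.
\end{lemma}

\begin{proof}
Let $\mathcal{H}$ be the closure in $L^2(\mathbb{P})$ of the real span of the variables $f(x)$; its elements are jointly Gaussian with $f$. Take finitely many reals $\alpha_k,b_z$ and points $x_k$, and put $e(\lambda)=\sum_k\alpha_ke^{i\lambda\cdot x_k}$ and $\mathcal{G}(\lambda)=\sum_zb_ze^{-i\lambda\cdot z}g(\lambda)$. Then $\sum_{k,z}\alpha_kb_z\psi_z(x_k)=\int_Se\,\mathcal{G}\,d\lambda$, and by (S) and \eqref{eq:az},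
\[
\Big|\int_Se\,\mathcal{G}\,d\lambda\Big|^2\le\frac1\delta\int|e|^2d\mu\cdot\int_S|\mathcal{G}|^2d\lambda=\mathbb{E}\Big[\Big(\sum_k\alpha_kf(x_k)\Big)^2\Big]\cdot\sum_{z,y}b_zb_y\,a_{z-y}.
\]
With a single non-zero $b_z$, this shows that $\sum_k\alpha_kf(x_k)\mapsto\sum_k\alpha_k\psi_z(x_k)$ is a well-defined bounded functional on $\mathcal{H}$, so it is represented by some $Y_z\in\mathcal{H}$. With general $b$, it shows that $\mathbb{E}[(\sum_zb_zY_z)^2]\le\sum_{z,y}b_zb_ya_{z-y}$. Hence the kernel $a_{z-y}-\mathbb{E}[Y_zY_y]$ is positive semi-definite. Let $(W_z)$ be a centered Gaussian family with this covariance, independent of $f$, and put $X_z=Y_z+W_z$.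

For $\zeta=\sum_k\alpha_kf(x_k)$, the Gaussian moment generating function gives
\[
\mathbb{E}[e^{i\zeta}L_z]=\exp\big(-\tfrac12\operatorname{Var}\zeta+i\operatorname{Cov}(\zeta,X_z)\big)=e^{i\sum_k\alpha_k\psi_z(x_k)}\,\mathbb{E}[e^{i\zeta}] .
\]
So under the probability measure $L_z\,d\mathbb{P}$ the field $f$ has the finite-dimensional distributions of $f+\psi_z$, and these determine the law on $C(\mathbb{R}^d)$. Next, $\mathbb{E}[L_zL_y]=\exp(\frac12\operatorname{Var}(X_z+X_y)-a_0)=e^{a_{z-y}}$. The last claim holds because $L_0>0$.
\end{proof}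

\begin{lemma}\label{lem:CR}
Let $\psi\ne0$ be admissible with $\sum_z|a_z|<\infty$, and put $\Gamma=\sum_{z\in\mathbb{Z}^d}(e^{|a_z|}-1)\in(0,\infty)$. Let $N\ge0$ be a Borel functional with $N(f)\in L^2$, let $I\subset\mathbb{Z}^d$ be finite, and let $\Delta_z=\mathbb{E}[N(f+\psi_z)]-\mathbb{E}[N(f)]$. If all $\Delta_z$, $z\in I$, have the same sign and $|\Delta_z|\ge\kappa$, then $\operatorname{Var}N(f)\ge|I|\kappa^2/\Gamma$.
\end{lemma}

\begin{proof}
Let $Y=\sum_{z\in I}(L_z-1)$. By Lemma~\ref{lem:CM}, $\operatorname{Cov}(N(f),Y)=\sum_{z\in I}\Delta_z$ has modulus at least $|I|\kappa$, and $\operatorname{Var}Y=\sum_{z,y\in I}(e^{a_{z-y}}-1)\le|I|\Gamma$. The Cauchy--Schwarz inequality gives $(|I|\kappa)^2\le\operatorname{Var}N(f)\cdot|I|\Gamma$.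
\end{proof}

The size of $\psi$ enters only through $\Gamma$, which does not depend on $R$. An enormous $\psi$ makes the constant in the final bound tiny, but not zero. This is the freedom that we exploit for $d\ge2$.

\section{Dimension one}\label{sec:one}

\begin{proof}[Proof of Theorem~\ref{thm:strong} for $d=1$]
\emph{Reduction to zeros.} Let $\mathcal{Z}$ be the number of zeros of $f-\ell$ in $(-R,R)$. By Lemma~\ref{lem:over}, almost surely these zeros are simple and $f(\pm R)\ne\ell$. So $N_{LS}(R)=\mathcal{Z}$. The components counted by $N_{ES}(R)$ are those of the intervals between consecutive zeros on which $f\ge\ell$; the signs alternate, so $|N_{ES}(R)-\mathcal{Z}/2|\le1$. Standard deviations therefore satisfy $\operatorname{sd}(N_{ES}(R))\ge\frac12\operatorname{sd}(\mathcal{Z})-1$, and it suffices to prove $\operatorname{Var}\mathcal{Z}\ge cR$.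

\emph{The intensity of zeros.} Let $\tau_0^2=K(0)$ and $\tau_1^2=\operatorname{Var}f'(0)$, both positive, and let $p$ be the density of $f(0)$. Put $H(b)=\mathbb{E}|f'(0)+b|$ and $J(a,b)=H(b)\,p(\ell-a)$. The variables $f(x)$ and $f'(x)$ are independent because $K'(0)=0$, so by Lemma~\ref{lem:KR}(b) the zeros of $f+\psi-\ell$ have intensity $J(\psi(x),\psi'(x))$. In particular $\mathbb{E}\mathcal{Z}<\infty$, and for $N=\mathcal{Z}$,
\begin{equation}\label{eq:delta1}
\Delta_z=\int_{-R}^R\big(J(\psi_z,\psi_z')-J(0,0)\big)\,dx .
\end{equation}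
The function $H$ is even, $H(0)=\tau_1\sqrt{2/\pi}$, and $H''(b)$ is twice the density of $f'(0)$ at $b$. So $H$ is smooth, $H'(0)=0$ and $H''(0)=\sqrt{2/\pi}/\tau_1$. Also $p''(\ell)=p(\ell)(\ell^2-\tau_0^2)/\tau_0^4$. At $(0,0)$ we get $J_b=J_{ab}=0$, $J_a=-H(0)p'(\ell)$, and
\begin{equation}\label{eq:Theta}
\Theta_\ell(\lambda):=J_{aa}+\lambda^2J_{bb}=\sqrt{\frac2\pi}\;p(\ell)\Big(\frac{\tau_1(\ell^2-\tau_0^2)}{\tau_0^4}+\frac{\lambda^2}{\tau_1}\Big).
\end{equation}

\emph{Second-order expansion.} Let $\psi_0\ne0$ be admissible with $g\in C_c^\infty(S)$, so that $\psi_0$ is a Schwartz function, and let $\psi=\varepsilon\psi_0$. The first-order term $\varepsilon J_a\int\psi_0\,dx$ vanishes, since $\int\psi_0\,dx=2\pi g(0)$ and $0\notin S$. By Plancherel's theorem $\int\psi_0^2\,dx=2\pi\int|g|^2d\lambda$ and $\int(\psi_0')^2dx=2\pi\int\lambda^2|g|^2d\lambda$. The third derivatives of $J$ are bounded for $|a|,|b|\le1$, uniformly in $\ell$. Taylor's formula gives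
\begin{equation}\label{eq:taylor}
\int_{\mathbb{R}}\big(J(\psi,\psi')-J(0,0)\big)\,dx=\pi\varepsilon^2\int_S|g(\lambda)|^2\,\Theta_\ell(\lambda)\,d\lambda+O(\varepsilon^3),
\end{equation}
uniformly in $\ell$. The two terms in \eqref{eq:Theta} have a clear meaning: moving the level up and down changes the density of zeros by an amount of either sign, while the added slope always creates zeros. They can cancel, but only at one value of $|\lambda|$, and (S) gives us a whole interval of frequencies.

\emph{Choice of $\psi$.} Fix $\ell_1\in[-\ell_0,\ell_0]$. Choose $\lambda_0\in B_0\setminus\{0\}$ with $\Theta_{\ell_1}(\lambda_0)\ne0$. By continuity and evenness in $\lambda$, there are $\eta$ and a neighborhood $\mathcal{U}$ of $\ell_1$ such that $\Theta_\ell(\lambda)$ has constant sign and modulus bounded below for $\lambda\in S$, $\ell\in\mathcal{U}$. Fix $\psi_0$, and then $\varepsilon$ so small that \eqref{eq:taylor} has constant sign and modulus at least $2\kappa>0$ for $\ell\in\mathcal{U}$. For $|z|\le R/2$, the right side of \eqref{eq:delta1} differs from the left side of \eqref{eq:taylor}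 by at most $C\int_{|x|>R/2}(|\psi|+|\psi'|)\,dx$, because $J$ is Lipschitz on bounded sets. This tends to $0$. So for $R\ge R_1$ all $\Delta_z$ with $z\in I=\mathbb{Z}\cap[-R/2,R/2]$ have the same sign and modulus at least $\kappa$. Since $\psi$ is a Schwartz function, $\sum_z|a_z|<\infty$, and Lemma~\ref{lem:CR} with $|I|\ge R/2$ gives $\operatorname{Var}\mathcal{Z}\ge cR$ for $\ell\in\mathcal{U}$ and $R\ge R_1$. Finitely many neighborhoods $\mathcal{U}$ cover $[-\ell_0,\ell_0]$.
\end{proof}

\section{Plane waves destroy bounded components}\label{sec:wave}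

From now on $d\ge2$. Put $\mathbf{e}=\lambda_0/|\lambda_0|$ and $\theta=\theta(x)=\lambda_0\cdot x$.

\subsection{Counting components by extreme points}
To bound the number of components from above we mark each of them by a point that solves a local system of equations, to which the Kac--Rice formula applies. The natural mark is the farthest point in a fixed direction $v$. We take $v$ along the wave fronts: let $v\perp\lambda_0$ be a unit vector with all coordinates non-zero. It exists because $\lambda_0$, having $d\ge2$ non-zero coordinates, is parallel to no $e_j$; so each $\lambda_0^\perp\cap e_j^\perp$ is a proper subspace of $\lambda_0^\perp$, and finitely many proper subspaces do not cover it. For a face $\Phi$ of a box with $\dim\Phi\ge1$, the projection $v_\Phi$ of $v$ on $\operatorname{lin}\Phi$ is then non-zero. Let $Q_\Phi$ be the orthogonal projection of $\operatorname{lin}\Phi$ onto the orthogonal complement of $v_\Phi$ in $\operatorname{lin}\Phi$, a space of dimension $\dim\Phi-1$. For the face of dimension $d$ we write $Q$; it is the projection onto $v^\perp\ni\mathbf{e}$.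

\begin{lemma}\label{lem:extreme}
Let $B$ be a box and $h\in C^1(\mathbb{R}^d)$. For a face $\Phi$ of $B$ with $\dim\Phi\ge1$ let $\mathcal{T}_\Phi=\{x\in\Phi:h(x)=0,\ Q_\Phi\nabla_\Phi h(x)=0\}$. Then $N_\star(B^\circ;h)\le\#\mathcal{T}_{B^\circ}$, and the number of components of $\{h\ge0\}$, or of $\{h=0\}$, that meet $B$ is at most
\[
n_{\mathrm{tan}}=2^d+\sum_{\dim\Phi\ge1}\#\mathcal{T}_\Phi .
\]
\end{lemma}

\begin{proof}
For a component $A$ that meets $B$, let $x^*$ maximize $v\cdot x$ over the compact set $A\cap B$. Different components give different points, and $x^*\in B^\circ$ if $A\subset B^\circ$. It suffices to show that if $x^*$ lies in a face $\Phi$ with $\dim\Phi\ge1$, then $x^*\in\mathcal{T}_\Phi$. Let $\mathbf{n}=\nabla_\Phi h(x^*)$.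

\emph{Level sets.} Here $h(x^*)=0$. If $\mathbf{n}\ne0$, then near $x^*$ the set $\{h=0\}\cap\Phi$ is a connected hypersurface of $\Phi$ with normal $\mathbf{n}$, contained in $A\cap B$. Since $v\cdot x$ is maximal on it at $x^*$, the vector $v_\Phi\neq0$ is parallel to $\mathbf{n}$. In both cases $Q_\Phi\mathbf{n}=0$.

\emph{Excursion sets.} If $h(x^*)>0$, a small step along $v_\Phi$ stays in $A\cap B$ and increases $v\cdot x$, since $v\cdot v_\Phi=|v_\Phi|^2>0$. So $h(x^*)=0$. Suppose $Q_\Phi\mathbf{n}\ne0$, so that $\mathbf{n}$ and $v_\Phi$ are not parallel. Then $e=\mathbf{n}/|\mathbf{n}|+v_\Phi/|v_\Phi|\in\operatorname{lin}\Phi$ satisfies $e\cdot\mathbf{n}>0$ and $e\cdot v>0$. For small $t>0$ the segment $x^*+[0,t]e$ lies in $\{h\ge0\}\cap\Phi$, hence in $A\cap B$, and $v\cdot x$ increases along it, a contradiction.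
\end{proof}

\begin{example}[the model case]\label{ex:model}
Let $d=2$, $M\ge0$ and $h=f+M\cos\theta-\ell$. Now $v^\perp$ is spanned by $\mathbf{e}$, so the marks are the zeros of $X=(h,\partial_{\mathbf{e}}h)$. At such a point $f-\ell=-M\cos\theta$ and $\partial_{\mathbf{e}}f=M|\lambda_0|\sin\theta$, hence
\[
(f-\ell)^2+|\lambda_0|^{-2}(\partial_{\mathbf{e}}f)^2=M^2 .
\]
A bounded component must turn around somewhere, and there either $f$ cancels the height of the wave or $\partial_{\mathbf{e}}f$ cancels its slope; the wave is never both low and flat. Quantitatively, $X(x)=0$ means $(f,\partial_{\mathbf{e}}f)(x)=y$ with $y=(\ell-M\cos\theta,M|\lambda_0|\sin\theta)$. From $(a-b)^2\ge\frac12a^2-b^2$ we get $|y|^2\ge\min(\frac12,|\lambda_0|^2)M^2-\ell_0^2$, while $|y|\le C(1+M)$ and $|\det\nabla X|\le|\nabla h|\,|\nabla^2h|\le(CM+|\xi(x)|)^2$. Lemmas~\ref{lem:regression}, \ref{lem:KR}(b) and~\ref{lem:extreme} give, for every box $D$,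
\[
\mathbb{E}\,N_\star(D^\circ;h)\le C(1+M)^2e^{-cM^2}|D| .
\]
For $d=1$ there is no direction $v$ along the fronts, and a large wave does not remove zeros: it imposes its own.
\end{example}

\subsection{The unperturbed mean}
For the destruction of components to change the mean, the field $f$ must have a positive density of components to begin with.

\begin{lemma}\label{lem:mean}
There are $c_0>0$ and $C<\infty$ such that, for $|\ell|\le\ell_0$ and $\star\in\{ES,LS\}$,
\[
\mathbb{E}\,N_\star(\Lambda_r^\circ;f-\ell)\ge c_0(2r)^d\quad(r\ge1),\qquad\mathbb{E}\,N_\star(D^\circ;f-\ell)\le C|D|\quad(D\text{ a box}).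
\]
\end{lemma}

\begin{proof}
\emph{Upper bound.} By Lemma~\ref{lem:extreme} the count is at most the number of zeros of $X=(f-\ell,Q\nabla f)$ in $D$. Since $|\det\nabla X|\le|\xi(x)|^d$ by Hadamard's inequality, the intensity is bounded by Lemma~\ref{lem:regression}.

\emph{Lower bound.} We first show that the admissible functions with $g\in C_c^\infty(S)$, which form a real vector space, are dense in $C(\Lambda_1;\mathbb{R})$. Otherwise, by the Hahn--Banach and Riesz theorems, a real signed measure $\nu\ne0$ on $\Lambda_1$ annihilates them all, that is, $\int_Sg\,\tilde\nu\,d\lambda=0$ for all such $g$, where $\tilde\nu(\lambda)=\int e^{i\lambda\cdot x}d\nu(x)$. Take $g=\vartheta\,\overline{\tilde\nu}$ with $\vartheta\in C_c^\infty(S)$ even, non-negative and non-zero; it satisfies $g(-\lambda)=\overline{g(\lambda)}$ because $\nu$ is real. Then $\int\vartheta|\tilde\nu|^2d\lambda=0$, so $\tilde\nu$ vanishes on an open set. As $\nu$ has compact support, $\tilde\nu$ is real-analytic; so $\tilde\nu\equiv0$ and $\nu=0$, a contradiction.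

Take an admissible $\psi^0$ with $|\psi^0(x)-(1-2|x|^2)|\le\frac14$ on $\Lambda_1$. Then $\psi^0(0)\ge\frac34$ and $\psi^0\le-\frac34$ on $\partial\Lambda_1$. Let $\mathcal{E}=\{h:h(0)>\ell_0,\ \max_{\partial\Lambda_1}h<-\ell_0\}$. As $f$ is almost surely bounded on $\Lambda_1$, $\mathbb{P}(f+A\psi^0\in\mathcal{E})>0$ for large $A$, and Lemma~\ref{lem:CM} applied to $A\psi^0$ gives $p_0:=\mathbb{P}(f\in\mathcal{E})>0$. If $f\in\mathcal{E}$ and $|\ell|\le\ell_0$, both $\{f\ge\ell\}$ and $\{f=\ell\}$ meet $\Lambda_1^\circ$ (the latter on any segment from $0$ to $\partial\Lambda_1$) and avoid $\partial\Lambda_1$, so $N_\star(\Lambda_1^\circ;f-\ell)\ge1$. The box $\Lambda_r$ contains $\lfloor r\rfloor^d\ge(r/2)^d$ translates of $\Lambda_1$ with disjoint interiors. Superadditivity and stationarity give the claim with $c_0=4^{-d}p_0$.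
\end{proof}

\section{Localizing the wave}\label{sec:envelope}

The wave $M\cos\theta$ is not admissible, since it is not square integrable. We replace it by $\psi=\chi\cos\theta$, where the envelope $\chi$ has Fourier transform supported in $B(0,\eta)$. Such a $\chi$ is real-analytic, so it cannot have compact support, and space splits into three regions (Figure~\ref{fig:regions}): a core $\Lambda_s$ where the envelope is at least of order $M$, a shell $\Lambda_r\setminus\Lambda_s$ where it drops to order $1$, and the exterior of $\Lambda_r$. By Lemma~\ref{lem:mean} the perturbation has $c_0(2r)^d$ components to remove, and every other effect must be small compared with $r^d$. So we need: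
\begin{itemize}
\item a shell of small relative volume, since we do not control what happens there beyond a bounded density of components;
\item an envelope that varies slowly on the scale of the wavelength, so that the identity of Example~\ref{ex:model} survives as an inequality;
\item a tail of integral $\ll r^d$, and a positive smooth majorant of $|\psi|$ whose first two derivatives are no larger than the envelope itself.
\end{itemize}
A polynomially decaying profile $w$ meets all three: a large exponent $m$ makes the drop steep relative to $r$, and a large scale $s$ makes it slow in absolute terms. Polynomial decay is also what keeps $w$ comparable to its band-limited regularization $w*k$, since a Schwartz kernel $k$ integrates polynomial weights.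

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw (-3.6,-2.4) rectangle (2.4,3.6);
\fill[gray!30] (-1.55,-1.55) rectangle (1.55,1.55);
\fill[white] (-1.3,-1.3) rectangle (1.3,1.3);
\begin{scope}
\clip (-1.3,-1.3) rectangle (1.3,1.3);
\foreach \t in {-2,-1.6,...,2.1} \draw[gray] (\t-1,-2) -- (\t+1,2);
\end{scope}
\draw (-1.55,-1.55) rectangle (1.55,1.55);
\draw (-1.3,-1.3) rectangle (1.3,1.3);
\foreach \p in {(-2.9,2.7),(-1.6,2.9),(0.2,2.5),(1.7,3),(-2.6,0.9),(-2.9,-1.5),(-0.7,-2),(2,-0.6)} \draw \p ellipse (0.22 and 0.14);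
\node[fill=white,inner sep=1pt] at (0,0) {$\Lambda_s$};
\node at (1.9,1.8) {$\Lambda_r$};
\node at (-2.5,-0.3) {$U$};
\node at (2.7,3.4) {$D$};
\draw[->] (3.2,0) -- (3.6,0.8) node[above] {$v$};
\draw[->] (3.2,0) -- (4,-0.4) node[right] {$\lambda_0$};
\end{tikzpicture}
\caption{The three regions for $d=2$. In the core $\Lambda_s$ the added wave has amplitude of order at least $M$, and the level set follows the wave fronts, which are parallel to $v\perp\lambda_0$. In the thin shell $\Lambda_r\setminus\Lambda_s$ (gray) the amplitude drops to order $1$. In $U=D^\circ\setminus\Lambda_r$ it decays quickly, and most components are only slightly deformed.}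
\label{fig:regions}
\end{figure}

Write $\hat\phi(\lambda)=\int\phi(x)e^{-i\lambda\cdot x}dx$. Let $\vartheta\in C_c^\infty(B(0,\eta/2))$ be real, even and non-zero, and let $k$ be the multiple of $\hat\vartheta^{\,2}$ with $\int k\,dx=1$. Then $k\ge0$ is an even Schwartz function, and $\hat k$, a multiple of $\vartheta*\vartheta$, has compact support in $B(0,\eta)$. For $M\ge1$, $m>2d$, $s\ge1$ put
\[
w(x)=M2^{m/2}\big(1+|x|_\infty^2/s^2\big)^{-m/2},\qquad\chi=w*k,\qquad\psi=\chi\cos\theta,\qquad u=2\chi,
\]
and define $\alpha\ge1$ and $r\ge s$ by $1+\alpha^2=2M^{2/m}$ and $r=\alpha s$.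

From here on $C,c$ denote positive constants that depend only on $d$, the law of $f$, $\ell_0$, $\lambda_0$, $v$ and $k$, and \emph{not} on $M,m,s,R,z$.

\begin{lemma}\label{lem:envelope}
For every $m>2d$ there is $s_0(m)\ge1$ such that for all $M\ge1$ and $s\ge s_0(m)$:
\begin{itemize}
\item[\textup{(a)}] $w\ge M$ on $\Lambda_s$, $w=1$ on $\partial\Lambda_r$, $w\le1$ off $\Lambda_r$, and $\int_{\mathbb{R}^d\setminus\Lambda_r}w\,dx\le(2r)^d\,\frac{d}{m/2-d}$;
\item[\textup{(b)}] $\frac12w\le\chi\le2w$, and $|\nabla^j\psi|+|\nabla^ju|\le Cw$ for $j=0,1,2$;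
\item[\textup{(c)}] $\psi^2+|\lambda_0|^{-2}(\partial_{\mathbf{e}}\psi)^2\ge w^2/16$;
\item[\textup{(d)}] $\psi$ is admissible, $\psi\ne0$ and $\sum_z|a_z|<\infty$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The function $w$ decreases in $|x|_\infty$, equals $M$ when $|x|_\infty=s$, and equals $1$ when $|x|_\infty=r$, because $M2^{m/2}=(1+\alpha^2)^{m/2}$. For $|x|_\infty=qr$ with $q\ge1$ we have $w(x)=\big(\frac{1+q^2\alpha^2}{1+\alpha^2}\big)^{-m/2}$, and
\[
\frac{1+q^2\alpha^2}{1+\alpha^2}\ge\frac{1+q^2}2\ge q,
\]
where the first inequality is equivalent to $(q^2-1)(\alpha^2-1)\ge0$. So $w\le q^{-m/2}$, and since $|\Lambda_t|=(2t)^d$,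
\[
\int_{\mathbb{R}^d\setminus\Lambda_r}w\,dx\le\int_r^\infty d\,2^dt^{d-1}(t/r)^{-m/2}\,dt=(2r)^d\frac d{m/2-d}.
\]

(b) The function $a\mapsto\sqrt{1+a^2}$ is $1$-Lipschitz and at least $1$, so $\sqrt{1+a^2}\le(1+|a-b|)\sqrt{1+b^2}$. Therefore
\begin{equation}\label{eq:moderate}
(1+|y|_\infty/s)^{-m}\,w(x)\le w(x-y)\le(1+|y|_\infty/s)^m\,w(x).
\end{equation}
Integrate against $k(y)$, and against $|\nabla^jk(y)|$ using $\nabla^j\chi=w*\nabla^jk$. As $s\to\infty$, dominated convergence gives $\int(1+|y|_\infty/s)^{\pm m}k\,dy\to1$ and $\int(1+|y|_\infty/s)^m|\nabla^jk|\,dy\to\int|\nabla^jk|\,dy$. So for $s\ge s_0(m)$ we have $\frac12w\le\chi\le2w$ and $|\nabla^j\chi|\le(1+\int|\nabla^jk|\,dy)\,w$ for $j=1,2$. The product rule gives the bound for $\psi$.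

(c) The function $w$ is Lipschitz, and with $a=|x|_\infty/s$ we have $|\nabla w|\le\frac ms\,\frac a{1+a^2}\,w\le\frac m{2s}w$ almost everywhere. Since $k\ge0$, this passes to the convolution: $|\nabla\chi|\le\frac m{2s}\chi$. Enlarge $s_0(m)$ so that $s_0(m)\ge m/|\lambda_0|$. Then $\beta=\partial_{\mathbf{e}}\chi/(|\lambda_0|\chi)$ lies in $[-\frac12,\frac12]$, and
\[
\big(\psi,\ \partial_{\mathbf{e}}\psi/|\lambda_0|\big)=\chi\,\big(\cos\theta,\ -\sin\theta+\beta\cos\theta\big).
\]
If $|\cos\theta|\ge\frac12$, the first entry has modulus at least $\chi/2$. Otherwise the second has modulus at least $(\frac{\sqrt3}2-\frac14)\chi\ge\chi/2$. Finally $\chi/2\ge w/4$.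

(d) Since $m>d$, $w$ is integrable; it is also even. So $\hat\chi=\hat w\,\hat k$ is continuous, real, even and compactly supported in $B(0,\eta)$. By Fourier inversion $\psi$ is admissible with $g(\lambda)=\frac12(2\pi)^{-d}[\hat\chi(\lambda-\lambda_0)+\hat\chi(\lambda+\lambda_0)]$, and $\psi(0)=\chi(0)>0$. By \eqref{eq:moderate}, $w(x-z)$ is at most $2^m$ times the integral of $w(x-\cdot)$ over the unit cube centered at $z$, so $\sum_zw(x-z)\le2^m\int w$. With $|\psi|\le2w$ this gives $\sum_z\int|\psi(x)\psi(x-z)|\,dx\le2^{m+2}(\int w)^2<\infty$.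
\end{proof}

\section{Stability of the count under a decaying perturbation}\label{sec:stability}

Outside $\Lambda_r$ the perturbation is small but present everywhere, in a region whose volume grows like $R^d$. We must show that it creates few components there, with a bound that does not grow with $R$. The guiding fact is from Morse theory. If a perturbation of $G$ has modulus less than $1$, its zero set is trapped between $\{G=-1\}$ and $\{G=1\}$. A component of $\{G=0\}$ that can be flowed along $\nabla G$ from level $-1$ to level $1$ sweeps out a tube that contains a component of the perturbed zero set. The flow can only be stopped by a critical point of $G$ with value in $[-1,1]$, or by the boundary of the region. Our perturbation has size $u(x)$, which varies in space, so we apply this to $G=h/u$, which has the same zero set and sign as $h$. Critical points of $h/u$ with value in $[-1,1]$ will have intensity $O(u(x))$, which is integrable.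

Let $D$ be a box with $\Lambda_r\subset D^\circ$, and let $U=D^\circ\setminus\Lambda_r$. Then $\bar U=D\setminus\Lambda_r^\circ$ is compact, and $\partial U=\partial D\cup\partial\Lambda_r$ is a disjoint union of faces of dimensions $0,\dots,d-1$ of the two boxes.

\begin{lemma}\label{lem:stability}
Let $h\in C^3(\mathbb{R}^d)$, let $u>0$ be smooth, let $G=h/u$, and let $\tilde\psi$ be continuous with $|\tilde\psi|<u$. Assume that
\begin{itemize}
\item[\textup{(a)}] $G$ has no critical point in $\bar U$ with $G=0$;
\item[\textup{(b)}] the critical points of $G$ in $\bar U$ are non-degenerate;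
\item[\textup{(c)}] $G$ has no critical point on $\partial U$.
\end{itemize}
Let $n_{\mathrm{int}}$ be the number of critical points of $G$ in $U$ with $|G|\le1$. Let $n_{\mathrm{bd}}$ be the number of points $x\in\partial U$ with $|G(x)|\le1$ and $\nabla_\Phi G(x)=0$, where $\Phi$ is the face containing $x$ and the last condition is void at a vertex. Then
\[
N_\star(U;h)\le N_\star(U;h+\tilde\psi)+2n_{\mathrm{int}}+n_{\mathrm{bd}} .
\]
\end{lemma}

Assumption (a) lets the tubes start. Assumption (b) ensures that a critical point stops at most two tubes; two occur when a saddle merges two components. Without (b) the number is unbounded: below the critical point of $\operatorname{Re}(x_1+ix_2)^n$ there are $n$ sectors. Assumption (c) ensures that a boundary point stops at most one tube.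

\begin{proof}
Let $O'=\{\nabla G\ne0\}\subset\mathbb{R}^d$ and $O=O'\cap U$. Let $\varphi_t$ be the local flow of the $C^2$ vector field $\nabla G/|\nabla G|^2$, so that $G(\varphi_t(x))=G(x)+t$. We use two standard facts about the flow in an open set $\Omega\in\{O,O'\}$. The set of $(x,t)$ for which $\varphi_t(x)$ is defined in $\Omega$ is open, and $\varphi$ is continuous on it. And if a maximal trajectory exists only up to a finite time $t^*$, it eventually leaves each compact subset of $\Omega$ for good; in particular it has no limit point in $\Omega$ as $t\uparrow t^*$ (\emph{escape property}).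

Let $\mathcal{F}$ be a family of pairwise disjoint non-empty compact sets $\gamma\subset\{G=0\}\cap U$, each relatively open in $\{G=0\}$. By (a), $\gamma\subset O$. Call $\gamma$ \emph{up-good} if the flow in $O$ is defined on $\gamma\times[0,1]$, and \emph{down-good} if it is defined on $\gamma\times[-1,0]$. Let $n^+_{\mathrm{int}},n^+_{\mathrm{bd}}$ count the points of $n_{\mathrm{int}},n_{\mathrm{bd}}$ with $G\in(0,1]$, and $n^-_{\mathrm{int}},n^-_{\mathrm{bd}}$ those with $G\in[-1,0)$.

\medskip\noindent\textbf{Claim.} \emph{At most $2n^+_{\mathrm{int}}+n^+_{\mathrm{bd}}$ sets $\gamma\in\mathcal{F}$ are not up-good, and at most $2n^-_{\mathrm{int}}+n^-_{\mathrm{bd}}$ are not down-good.}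

\medskip
The second statement is the first for $-G$. Let $\gamma$ fail to be up-good, and let $t^*$ be the supremum of the $t$ such that the flow in $O$ is defined on $\gamma\times[0,t]$. By compactness of $\gamma$ and openness of the domain of the flow, $0<t^*\le1$ and there is $x\in\gamma$ whose trajectory in $O$ ends exactly at time $t^*$. Since $\bar U$ is compact, $\varphi_t(x)$ has a limit point $y\in\bar U$ as $t\uparrow t^*$. Then $G(y)=t^*$, and $y\notin O$ by the escape property. We say that $\gamma$ is \emph{stopped at} $y$. Let
\[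
T_\gamma=\{\varphi_t(x'):x'\in\gamma,\ 0\le t<t^*\}\subset U,\qquad W=\{0\le G<t^*\}\cap U .
\]

\emph{Step 1: properties of tubes.} (1) \emph{If $p_n\in T_\gamma$, $p_n\to p$ and $G(p)<t^*$, then $p\in T_\gamma$.} Write $p_n=\varphi_{t_n}(x_n)$, so $t_n=G(p_n)\to G(p)$; along a subsequence $x_n\to x'\in\gamma$, and $p=\varphi_{G(p)}(x')$. (2) \emph{$T_\gamma$ is relatively open in $W$.} Let $p=\varphi_t(x')$. For $q$ near $p$, the point $\varphi_{-G(q)}(q)$ is defined, lies in $\{G=0\}$ and is close to $\varphi_{-t}(p)=x'$, so it lies in $\gamma$. If $q\in W$, this says $q\in T_\gamma$. By (1) and (2), $T_\gamma$ is clopen in $W$. (3) \emph{Trajectories in $O$ from different points of $\{G=0\}$ are disjoint.} If $\varphi_t(x_1)=\varphi_{t'}(x_2)$, then $t=t'$ by comparing values of $G$, and $x_1=x_2$ by uniqueness. So different $\gamma$ have disjoint tubes.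

\emph{Step 2: the case $y\in U$.} Then $y$ is a critical point with $G(y)=t^*\in(0,1]$, non-degenerate by (b). By the Morse lemma there is a neighborhood $B_y\subset U\cap\{G>0\}$ of $y$ and a chart (of class $C^1$, as $G\in C^3$) that maps $B_y$ onto a ball and in which $G=t^*-|a|^2+|b|^2$ with $a\in\mathbb{R}^i$, $b\in\mathbb{R}^{d-i}$. The set $B_y\cap\{G<t^*\}$ is $\{|b|<|a|\}$ in the chart. It is empty if $i=0$; it consists of two convex pieces if $i=1$; and it is connected if $i\ge2$, since shrinking $b$ to $0$ joins each point to a punctured ball in $\mathbb{R}^i$. The set $T_\gamma\cap B_y$ is non-empty and clopen in $B_y\cap\{G<t^*\}\subset W$, so it contains one of these at most two components. All $\gamma$ stopped at $y$ have the same $t^*=G(y)$ and disjoint tubes. So at most two sets $\gamma$ are stopped at $y$.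

\emph{Step 3: the case $y\in\partial U$.} Let $\Phi$ be the face containing $y$. We show first that $y$ is counted by $n^+_{\mathrm{bd}}$. For a vertex this holds since $G(y)\in(0,1]$. Let $\dim\Phi\ge1$ and suppose $\nabla_\Phi G(y)\ne0$. Take a unit vector $e\in\operatorname{lin}\Phi$ with $\partial_eG(y)<0$, and $\varepsilon>0$ such that $\partial_eG<0$ and $G>0$ on $B(y,2\varepsilon)$, and such that in this ball membership in $U$ and in $\Phi$ depends only on the frozen coordinates of $\Phi$. Choose $t_n\uparrow t^*$ with $x_n=\varphi_{t_n}(x)\to y$. For large $n$ the segment $x_n+[0,\varepsilon]e$ lies in $B(y,2\varepsilon)\cap U$, and $0<G\le t_n<t^*$ on it. So it is a connected subset of $W$ that starts in $T_\gamma$, and $x_n+\varepsilon e\in T_\gamma$. These points converge to $y+\varepsilon e\in\Phi$, where $G<G(y)=t^*$. By (1), $y+\varepsilon e\in T_\gamma\subset U$, which contradicts $\Phi\subset\partial U$. So $\nabla_\Phi G(y)=0$.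

By (c), $y\in O'$. By the escape property in $O'$, the trajectory of $x$ in $O'$ continues beyond time $t^*$, and by continuity $\varphi_{t^*}(x)=y$. Hence $x=\varphi_{-G(y)}(y)$, with the flow in $O'$, is determined by $y$, and so is $\gamma\ni x$. At most one $\gamma$ is stopped at $y$. Steps 2 and 3 prove the Claim.

\medskip\noindent\textbf{Level sets.} Let $\mathcal{F}$ be the family of components $\gamma\subset U$ of $\{h=0\}=\{G=0\}$. They are compact. By (a) and the implicit function theorem, $\{G=0\}$ is a connected hypersurface near each of their points, so they are relatively open. By the Claim, all but at most $2n_{\mathrm{int}}+n_{\mathrm{bd}}$ of them are both up-good and down-good. For such $\gamma$, the sets $T=\{\varphi_t(x):x\in\gamma,\ |t|\le1\}\subset U$ are compact and pairwise disjoint by (3). The argument for (2) shows that the points of $T$ with $|G|<1$ are interior, so $\partial T\subset\{|G|=1\}$. The function $h+\tilde\psi=uG+\tilde\psi$ is positive on $\{G=1\}$ and negative on $\{G=-1\}$. So it vanishes somewhere on each flow line in $T$ and nowhere on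 $\partial T$, and some component of $\{h+\tilde\psi=0\}$ is contained in $T\subset U$.

\medskip\noindent\textbf{Excursion sets.} Let $E\subset U$ be a component of $\{G\ge0\}$ and $\gamma_E=E\cap\{G=0\}$. Points of $E$ with $G>0$ are interior to $E$. So $\gamma_E\ne\emptyset$, since otherwise $E$ would be a non-empty compact open subset of $\mathbb{R}^d$. By (a), near a point of $\gamma_E$ the set $\{G\ge0\}$ is a half-ball in a chart, hence connected and contained in $E$. So $\gamma_E$ is compact and relatively open in $\{G=0\}$, and $\max_EG>0$. The maximum is attained at an interior point of $E$, which is a critical point of $G$ in $U$. Hence at most $n^+_{\mathrm{int}}$ components $E$ have $\max_EG<1$. By the Claim for the family $\{\gamma_E\}$, at most $2n^-_{\mathrm{int}}+n^-_{\mathrm{bd}}$ fail to be down-good. Altogether at most $2n_{\mathrm{int}}+n_{\mathrm{bd}}$ components are discarded.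

For the others let $E^-=E\cup\{\varphi_{-t}(x):x\in\gamma_E,\ 0\le t\le1\}\subset U$, a compact set. These sets are pairwise disjoint: their parts in $\{G\ge0\}$ are the sets $E$, and their parts in $\{G<0\}$ are disjoint by (3). Moreover $\partial E^-\subset\{G=-1\}$. Indeed, let $p\in E^-$ with $G(p)>-1$, and let $q$ be close to $p$. If $G(p)>0$, then $q\in E$. If $G(p)=0$ and $G(q)\ge0$, then $q\in E$ by the half-ball property. In the remaining cases $G(p)\le0$ and $-1<G(q)<0$, and as in (2) the point $\varphi_{-G(q)}(q)$ lies in $\gamma_E$, so $q\in E^-$. Now $h+\tilde\psi<0$ on $\{G=-1\}$, while $h+\tilde\psi>0$ at a point of $E$ with $G\ge1$. The component of $\{h+\tilde\psi\ge0\}$ through that point avoids $\partial E^-$, so it lies in $E^-\subset U$.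
\end{proof}

\section{Proof of Theorem~\ref{thm:strong} for $d\ge2$}\label{sec:proof}

Let $M\ge1$, $m>2d$, $s\ge s_0(m)$, and let $w,\chi,\psi,u,r$ be as in Section~\ref{sec:envelope}. Let $R>4r$, $|z|_\infty\le R/2$ and $D=\Lambda_R-z$. Then $\Lambda_r\subset D^\circ$, and $|x|_\infty\ge R/2$ on $\partial D$. By stationarity,
\begin{equation}\label{eq:stat}
\Delta_z:=\mathbb{E}\,N_\star(\Lambda_R^\circ;f+\psi_z-\ell)-\mathbb{E}\,N_\star(\Lambda_R^\circ;f-\ell)=\mathbb{E}\,N_\star(D^\circ;f+\psi-\ell)-\mathbb{E}\,N_\star(D^\circ;f-\ell).
\end{equation}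
We show that $\Delta_z\le-\kappa<0$ for a suitable choice of the parameters.

\subsection{The pathwise inequality}
Put $h=f+\psi-\ell$, $\tilde\psi=-\psi$ and $G=h/u$. Then $|\tilde\psi|\le\chi<u$ and $h+\tilde\psi=f-\ell$. The vector $(G,\nabla G)=(h/u,\ \nabla h/u-h\nabla u/u^2)$ is an invertible affine image of $(f,\nabla f)$ with coefficients continuous in $x$, so it is non-degenerate. The hypotheses of Lemma~\ref{lem:stability} hold almost surely: (a) by Lemma~\ref{lem:over} for $(G,\nabla G)$ on $D$; (c) by Lemma~\ref{lem:over} for $\nabla G$ on the closed faces, which have dimension at most $d-1$; and (b) by Lemma~\ref{lem:KR}(a) for the $C^2$ field $\nabla G$.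

A component counted by $N_\star(D^\circ;h)$ either meets $\Lambda_r$ or lies in $U$. Let $n_{\mathrm{tan}}$ be as in Lemma~\ref{lem:extreme} for $h$ and the box $\Lambda_r$. By Lemmas~\ref{lem:extreme} and~\ref{lem:stability}, $N_\star(D^\circ;h)\le n_{\mathrm{tan}}+N_\star(U;f-\ell)+2n_{\mathrm{int}}+n_{\mathrm{bd}}$. By superadditivity $N_\star(U;f-\ell)+N_\star(\Lambda_r^\circ;f-\ell)\le N_\star(D^\circ;f-\ell)$, and these quantities have finite mean by Lemma~\ref{lem:mean}. Taking expectations and using the lower bound of that lemma,
\begin{equation}\label{eq:budget}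
\Delta_z\le-c_0(2r)^d+\mathbb{E}\,n_{\mathrm{tan}}+2\,\mathbb{E}\,n_{\mathrm{int}}+\mathbb{E}\,n_{\mathrm{bd}} .
\end{equation}

\subsection{Critical points outside $\Lambda_r$}
Let $\Phi$ be $U$ (with $\nabla_\Phi=\nabla$) or a face in $\partial U$, of dimension $j\ge1$. Apply Lemma~\ref{lem:KR}(c) on $\bar\Phi$ with $X=\nabla_\Phi G$ and $Y=G$. As $(G,\nabla_\Phi G)$ is non-degenerate, the intensity is
\[
\int_{-1}^1\mathbb{E}\big[|\det\nabla^2_\Phi G|\,\big|\,G=t,\ \nabla_\Phi G=0\big]\,p_{(G,\nabla_\Phi G)}(t,0)\,dt .
\]
We express both factors through $f$. Differentiating $h=uG$ twice gives, at a point where $G=t$ and $\nabla_\Phi G=0$,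
\[
\nabla^2_\Phi G=u^{-1}\big(\nabla^2_\Phi f+\nabla^2_\Phi\psi-t\nabla_\Phi^2u\big),
\]
which contributes a factor $u^{-j}$ to the determinant. The map $(G,\nabla_\Phi G)\mapsto(h,\nabla_\Phi h)=(uG,\ u\nabla_\Phi G+G\nabla_\Phi u)$ is triangular with determinant $u^{j+1}$, so
\[
p_{(G,\nabla_\Phi G)}(t,0)=u^{j+1}\,p_{(f,\nabla_\Phi f)}(y),\qquad y=\big(ut+\ell-\psi,\ t\nabla_\Phi u-\nabla_\Phi\psi\big).
\]
One power of $u$ remains; it is the probability cost of the constraint $|h|\le u$. By Lemmas~\ref{lem:regression} and~\ref{lem:envelope}(b), the intensity is at most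
\[
Cu\int_{-1}^1(1+|y|+w)^je^{-c|y|^2}\,dt\le Cw(1+w)^j\le Cw\quad\text{on }\bar U,
\]
since $w\le1$ there. At a vertex $x$, $\mathbb{P}(|G(x)|\le1)=\mathbb{P}(|f+\psi-\ell|\le u)\le Cw(x)$, as $f(x)$ has a bounded density. Let $\omega_R=\sup_{|x|_\infty\ge R/2}w(x)$. Using Lemma~\ref{lem:envelope}(a), $w=1$ on $\partial\Lambda_r$, $w\le\omega_R$ on $\partial D$, and $R\ge r\ge1$ for the faces of lower dimension, we obtain
\begin{equation}\label{eq:n12}
\mathbb{E}\,n_{\mathrm{int}}\le C(2r)^d\frac d{m/2-d},\qquad\mathbb{E}\,n_{\mathrm{bd}}\le Cr^{d-1}+CR^{d-1}\omega_R .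
\end{equation}
For fixed $M,m,s$ we have $\omega_R=O(R^{-m})$, so $R^{d-1}\omega_R\to0$.

\subsection{Extreme points in $\Lambda_r$}
This is the computation of Example~\ref{ex:model} with a variable amplitude. Let $\Phi$ be a face of $\Lambda_r$ of dimension $j\ge1$. Apply Lemma~\ref{lem:KR}(b) on $\bar\Phi$ to $X=(h,Q_\Phi\nabla_\Phi h)$, which takes values in a space of dimension $1+(j-1)=j$. By Hadamard's inequality and Lemma~\ref{lem:envelope}(b), $|\det\nabla_\Phi X|\le|\nabla h|\,|\nabla^2h|^{j-1}\le(Cw+|\xi(x)|)^j$. The condition $X=0$ means $(f,Q_\Phi\nabla_\Phi f)=y$ with $y=(\ell-\psi,-Q_\Phi\nabla_\Phi\psi)$, and $|y|\le C(1+w)$. By Lemma~\ref{lem:regression} the intensity is at most $C(1+w)^je^{-c|y|^2}$. On faces in $\partial\Lambda_r$, where $w=1$, this is at most $C$. On $\Phi=\Lambda_r^\circ$ we have $|Q\nabla\psi|\ge|\partial_{\mathbf{e}}\psi|$ because $\mathbf{e}\in v^\perp$, so Lemma~\ref{lem:envelope}(c) gives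
\[
|y|^2\ge\tfrac12\psi^2-\ell_0^2+(\partial_{\mathbf{e}}\psi)^2\ge\tfrac1{16}\min\big(\tfrac12,|\lambda_0|^2\big)\,w^2-\ell_0^2 .
\]
Hence $\mathbb{E}\,n_{\mathrm{tan}}\le C\int_{\Lambda_r}(1+w)^de^{-c_1w^2}dx+Cr^{d-1}$ for a constant $c_1>0$ independent of the parameters. Let $\zeta(M)=\sup_{t\ge M}(1+t)^de^{-c_1t^2}$, which is finite and tends to $0$ as $M\to\infty$. The integrand is at most $\zeta(M)$ on the core $\Lambda_s$, and at most $\zeta(0)$ on the shell, whose volume is $(1-\alpha^{-d})(2r)^d$. So
\begin{equation}\label{eq:n3}
\mathbb{E}\,n_{\mathrm{tan}}\le C(2r)^d\big(\zeta(M)+1-\alpha^{-d}\big)+Cr^{d-1}.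
\end{equation}

\subsection{Choice of parameters and conclusion}
By \eqref{eq:budget}, \eqref{eq:n12} and \eqref{eq:n3},
\[
\frac{\Delta_z}{(2r)^d}\le-c_0+C\Big(\zeta(M)+(1-\alpha^{-d})+\frac d{m/2-d}+\frac1r+\frac{R^{d-1}\omega_R}{(2r)^d}\Big),
\]
with $C$ independent of $M,m,s,R,z$ and of $\ell\in[-\ell_0,\ell_0]$. We make each of the five error terms at most $c_0/8$ by choosing, in this order:
\begin{enumerate}
\item $M\ge1$ with $C\zeta(M)\le c_0/8$;
\item $m>2d$ with $C(1-\alpha^{-d})\le c_0/8$ and $Cd/(m/2-d)\le c_0/8$, which is possible since $\alpha^2=2M^{2/m}-1\to1$ as $m\to\infty$;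
\item $s\ge s_0(m)$ with $C/s\le c_0/8$, which suffices since $r\ge s$;
\item $R_0>4r$ with $CR^{d-1}\omega_R\le\frac{c_0}8(2r)^d$ for $R\ge R_0$.
\end{enumerate}
Then $\Delta_z\le-\kappa$ with $\kappa=\frac{c_0}4(2r)^d$, for all $R\ge R_0$, $|\ell|\le\ell_0$ and $z\in I=\mathbb{Z}^d\cap\Lambda_{R/2}$. The function $\psi$, and with it $\Gamma$, is now fixed and does not depend on $R$ or $\ell$.

If $\operatorname{Var}[N_\star(R)]=\infty$ there is nothing to prove. Otherwise Lemma~\ref{lem:CR} applies to $N=N_\star(\Lambda_R^\circ;\,\cdot-\ell)$, by Lemmas~\ref{lem:functional} and~\ref{lem:envelope}(d). Since $|I|=(2\lfloor R/2\rfloor+1)^d\ge(R/2)^d$,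
\[
\operatorname{Var}[N_\star(R)]\ge\frac{\kappa^2}{2^d\,\Gamma}\,R^d,\qquad R\ge R_0,\ |\ell|\le\ell_0 .
\]
This proves Theorem~\ref{thm:strong}, and with it Theorem~\ref{thm:main}. \qed

\begin{remark}[where the hypotheses enter]
Assumption (S) is used three times: it makes $(f,\nabla f)(x)$ non-degenerate; it bounds the cost of a shift in Lemma~\ref{lem:CM}; and, because $S$ is open, it supplies enough admissible functions (a choice of frequency for $d=1$, the density argument in Lemma~\ref{lem:mean}, and room for the envelope in Lemma~\ref{lem:envelope}). The $C^3$ assumption makes $\nabla G$ and $Q_\Phi\nabla_\Phi h$ fields of class $C^2$, as Lemma~\ref{lem:KR} requires, and gives the Morse chart in Lemma~\ref{lem:stability}. In Theorem~\ref{thm:main}, the assumptions (ii)--(iv) and $K\in L^1$ serve only to have the limit \eqref{eq:limit} and to verify (S).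
\end{remark}

\begin{thebibliography}{9}

\bibitem{AW}
Aza\"{\i}s and Wschebor,
\emph{Level Sets and Extrema of Random Processes and Fields}, 2009.

\bibitem{BMM}
Dmitry Beliaev, Michael McAuley and Stephen Muirhead,
\emph{A covariance formula for the number of excursion set components of Gaussian fields and applications},
arXiv:2303.07823 (2023).

\end{thebibliography}
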